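# Polydegree $(2,b,2)$ degenerating to polydegree $(n)$: closures of families of plane automorphisms that meet without containment

## 1. Main theorem and the description of $\overline{\mathcal G_{(2,b,2)}}\cap\mathcal G_{(n)}$

Let $\mathcal G$ be the group of polynomial automorphisms of the complex affine plane, $\mathcal D$ the set of polydegrees, $\mathcal G_d\subset\mathcal G$ the set of automorphisms of polydegree $d$, and let a bar over a subset of $\mathcal G$ denote Zariski closure. All these notions are recalled in Section 2.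

**Main Theorem.** Consider the implication: if $d=(d_1,\dots,d_l)$ and $e=(e_1,\dots,e_m)$ in $\mathcal D$ satisfy $\mathcal G_d\cap\overline{\mathcal G_e}\neq\emptyset$ and $d_1+\dots+d_l\le e_1+\dots+e_m-1$, then $\mathcal G_d\subset\overline{\mathcal G_e}$. This implication does not hold for all $d,e$. It fails for $d=(7)$, $e=(2,4,2)$: here $7\le 2+4+2-1$ and
$$(X+Y^7,\,Y)\in\mathcal G_{(7)}\cap\overline{\mathcal G_{(2,4,2)}},\qquad (X+Y^7+Y^4,\,Y)\in\mathcal G_{(7)}\setminus\overline{\mathcal G_{(2,4,2)}}.$$

The theorem comes from a complete description of how $\overline{\mathcal G_{(2,b,2)}}$ meets $\mathcal G_{(n)}$, and the following condition on a polynomial in one variable governs that description.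

**Definition (condition $(\ast)$).** A polynomial $R\in\mathbb C[Y]$ satisfies $(\ast)$ if there is $h\in\mathbb C$ such that all coefficients of $R(Y+h)$ in even degrees $\ge4$ vanish.

**Theorem 1.** Let $b\ge2$, $n\ge b+3$, $S\in\mathbb C[Y]$, $\deg S=n$. If $(X+S(Y),Y)\in\overline{\mathcal G_{(2,b,2)}}$, then $n$ is odd, $n\le2b+1$, and $S$ satisfies $(\ast)$.

**Theorem 2.** Let $b\ge2$, $n\ge2$, and let $\mathcal A$ be the group of affine automorphisms.

1. If $n\le b+2$, then $\mathcal G_{(n)}\subset\overline{\mathcal G_{(2,b,2)}}$.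
2. If $n\ge b+3$, $n$ is odd and $n\le2b+1$, then
$$\overline{\mathcal G_{(2,b,2)}}\cap\mathcal G_{(n)}=\mathcal A\,\{(X+S,Y):\deg S=n,\ S\text{ satisfies }(\ast)\}\,\mathcal A .$$
This set is non-empty, of dimension $\dim\mathcal G_{(n)}-(n-5)/2$.
3. If $n\ge b+3$ and ($n$ is even or $n>2b+1$), the intersection is empty.

**Corollary 3.** For $e=(2,b,2)$ with $b\ge 2$, and $d=(n)$ with $n\ge 2$ and $n\le\sum e_i-1=b+3$, the implication of the Main Theorem fails exactly when $b$ is even, $b\ge4$ and $n=b+3$. In that case the intersection $\mathcal G_d\cap\overline{\mathcal G_e}$ has codimension $(b-2)/2$ in $\mathcal G_d$, which is unbounded as $b$ grows.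

Some examples of $(\ast)$. The polynomial $Y^7$ satisfies it with $h=0$, and so does $(Y+1)^7$ with $h=-1$. Every quintic satisfies it: only the coefficient of $Y^4$ in $R(Y+h)$ has to vanish, and it equals $r_4+5hr_5$, so $h=-r_4/(5r_5)$ works. A polynomial of even degree $\ge4$ never satisfies it, since its leading coefficient is unchanged by $Y\mapsto Y+h$. Finally $R=Y^7+Y^4$ does not: the coefficient of $Y^6$ in $R(Y+h)$ is $7h$, so $h=0$, and then the coefficient of $Y^4$ is $1\ne0$.

The condition is insensitive to affine changes. If $R$ satisfies $(\ast)$ with shift $h$ and $R_1=\alpha R(\beta Y+\gamma)+\delta Y+\epsilon$ with $\alpha,\beta\ne0$, put $h'=(h-\gamma)/\beta$. Then $R_1(Y+h')=\alpha R(\beta Y+h)+(\text{degree}\le1)$, so $R_1$ satisfies $(\ast)$. The inverse change has the same shape, so $R$ satisfies $(\ast)$ if and only if $R_1$ does.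

## 2. Polydegree, the topology on $\mathcal G$, and what is being asked

An element of $\mathcal G$ is a pair $\sigma=(f,g)\in\mathbb C[X,Y]^2$ with $\mathbb C[f,g]=\mathbb C[X,Y]$; we read it as the map $(X,Y)\mapsto(f,g)$, and $\sigma\tau$ is composition of maps ($\tau$ acts first). Put $\deg\sigma=\max\{\deg f,\deg g\}$. Let $\mathcal A$ be the subgroup of affine automorphisms (degree $1$), let $\mathcal B$ be the subgroup of triangular automorphisms $(aX+P(Y),bY+c)$ with $a,b\in\mathbb C^*$, $c\in\mathbb C$, $P\in\mathbb C[Y]$, and let $\mathcal T=\mathcal A\cap\mathcal B$, the set of $(aX+bY+c,dY+e)$ with $ad\ne0$. Write $s=(Y,X)$ for the swap. A linear map $(aX+b'Y,cX+d'Y)$ corresponds to the matrix with rows $(a,b')$ and $(c,d')$, and composition corresponds to the matrix product; it lies in $\mathcal T$ iff $c=0$.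

The Jung–van der Kulk theorem says that $\mathcal G$ is the amalgamated free product of $\mathcal A$ and $\mathcal B$ along $\mathcal T$. So every $\sigma\in\mathcal G$ is a product $\alpha_0\beta_1\alpha_1\cdots\beta_l\alpha_l$ with $\alpha_i\in\mathcal A$, $\beta_i\in\mathcal B\setminus\mathcal A$, and $\alpha_1,\dots,\alpha_{l-1}\notin\mathcal B$ (a reduced decomposition), and the sequence $(\deg\beta_1,\dots,\deg\beta_l)$ depends only on $\sigma$. This sequence is the polydegree of $\sigma$. For example $(X+Y^2,Y)\,s\,(X+Y^3,Y)=(Y+(X+Y^3)^2,\,X+Y^3)$ has polydegree $(2,3)$ and degree $6$.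

In general the degree is the product of the entries. Every element of $\mathcal A\setminus\mathcal B$ lies in $\mathcal T s\mathcal T$ (see identity (2) in Section 5, valid over any field), so we may take $\alpha_1,\dots,\alpha_{l-1}$ equal to $s$. Build the word from the right. The first triangular factor gives a pair $(f,g)$ with $\deg f>\deg g$. If a partial product is $(f,g)$ with $\deg f>\deg g$, then applying $s$ and a triangular map of degree $d_i$ gives $(ag+P(f),\,bf+c)$, whose first component has degree $d_i\deg f>\deg f$. So each factor multiplies the degree by its own degree and keeps the inequality, and affine maps at the two ends do not change the degree.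

An element of $\mathcal G_{(n)}$ has the form $\alpha(X+S(Y),Y)\alpha'$ with $\alpha,\alpha'\in\mathcal A$ and $\deg S=n$, because $(aX+P(Y),bY+c)=(aX,bY+c)\,(X+a^{-1}P(Y),Y)$.

The group $\mathcal G$ carries the structure of an infinite-dimensional algebraic variety in the sense of Shafarevich, and closures are taken in its Zariski topology. Let $E_{\le D}$ be the affine space of pairs of polynomials of degree $\le D$ and $\mathcal G_{\le D}=\{\sigma\in\mathcal G:\deg\sigma\le D\}$. We use three facts about the topology: $\mathcal G_{\le D}$ is closed in $\mathcal G$ and the inclusion $\mathcal G_{\le D}\to E_{\le D}$ is continuous; a family $(\sigma_z)$ such that $\sigma_z$ and $\sigma_z^{-1}$ both have coefficients in $\mathbb C[z]$ is a morphism $\mathbb A^1\to\mathcal G$, hence continuous; multiplication by a fixed automorphism, on either side, is a homeomorphism. Since $\mathcal A\mathcal G_e\mathcal A=\mathcal G_e$, the last fact gives: $\overline{\mathcal G_e}$ is stable under left and right multiplication by $\mathcal A$.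

Three known theorems frame the question.

- (Friedland–Milnor) $\mathcal G_d$ is an analytic variety of dimension $d_1+\dots+d_l+6$.
- (Furter) If $d$ and $e$ have the same length, then $\mathcal G_d\subset\overline{\mathcal G_e}$, $\mathcal G_d\cap\overline{\mathcal G_e}\ne\emptyset$ and "$d_i\le e_i$ for all $i$" are equivalent.
- (Furter) If $\mathcal G_d\cap\overline{\mathcal G_e}\neq\emptyset$ with $d$ of length $l$ and $e$ of length $m$, then $l\le m$.

So for equal lengths, meeting the closure and lying in the closure are the same thing. For different lengths, dimension puts a condition on containment. Suppose $d\ne e$ and $\mathcal G_d\subset\overline{\mathcal G_e}$. In some $E_{\le D}$ the set $\mathcal G_e$ is the image of an irreducible variety, so it contains a dense open subset $U$ of its irreducible closure $N$, and $\dim(N\setminus U)<\dim N$. As $\mathcal G_d$ is disjoint from $\mathcal G_e$, it lies in $N\setminus U$, so $\sum d_i\le\sum e_i-1$. The question, which comes from Eric Edo, Drew Lewis, "Some Families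 of Polynomial Automorphisms III", arXiv:1312.2617 (2013), is whether this is the only extra condition: if $\mathcal G_d$ meets $\overline{\mathcal G_e}$ and is small enough to fit, must it lie inside? The Main Theorem says no. In the counterexample $\dim\mathcal G_{(7)}=13$ and $\dim\mathcal G_{(2,4,2)}=14$.

## 3. Families prove membership, and closures in $E_{\le D}$ prove non-membership

**Lemma 4 (families).** Let $\sigma_z$ be a product of affine and triangular automorphisms over $\mathbb C[z,z^{-1}]$. Suppose that $\sigma_z$ has coefficients in $\mathbb C[z]$ and Jacobian in $\mathbb C^*$, and that $\sigma_z\in\mathcal G_e$ for all but finitely many $z\in\mathbb C^*$. Then $\sigma_0$ is an automorphism and $\sigma_0\in\overline{\mathcal G_e}$.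

*Proof.* The inverse $\sigma_z^{-1}$ has coefficients in $\mathbb C[z,z^{-1}]$. After composing on the left with the translation by $-\sigma_z(0)$, which is defined over $\mathbb C[z]$, we may assume $\sigma_z(0)=0$. The linear part of $\sigma_z$ at the origin has determinant in $\mathbb C^*$, so it is invertible over $\mathbb C[z]$, and formal inversion at the origin gives an inverse with coefficients in $\mathbb C[z]$. The formal inverse is unique, so it is $\sigma_z^{-1}$, and the coefficients of $\sigma_z^{-1}$ lie in $\mathbb C[z]$. Thus $z\mapsto\sigma_z$ is a morphism $\mathbb A^1\to\mathcal G$. The preimage of $\overline{\mathcal G_e}$ is closed in $\mathbb A^1$ and contains all but finitely many points, so it contains $0$. $\square$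

**Lemma 5.** Let $D=\prod e_i$. If $\sigma\in\overline{\mathcal G_e}$, then $\sigma$ lies in the Zariski closure of $\mathcal G_e$ in the affine space $E_{\le D}$.

*Proof.* We have $\mathcal G_e\subset\mathcal G_{\le D}$. Let $N$ be the Zariski closure of $\mathcal G_e$ in $E_{\le D}$. By continuity of the inclusion, $N\cap\mathcal G_{\le D}$ is closed in $\mathcal G_{\le D}$, hence in $\mathcal G$, and it contains $\mathcal G_e$. $\square$

## 4. Degenerations by hand, and the missing $Y^4$

**All three factors converge.** The obvious way to degenerate $\beta_1s\beta_2s\beta_3$ with degrees $2,b,2$ is to let each $\beta_i$ converge to some $\gamma_i\in\mathcal B$, with degrees allowed to drop. The limit is $\gamma_1s\gamma_2s\gamma_3$, and we shall see in Lemma 11 that if this has polydegree $(n)$, then $n\le b$. To do better the factors must have poles that cancel in the product. Here are two ways.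

**Polydegree $(2,2,2)$ degenerates to $(4)$.** Put
$$u=z^3X+Y+2zY^2,\qquad v=\tfrac14Y+\tfrac34u-\tfrac z2u^2,\qquad w=z^{-3}(-u+v+zv^2).$$
For $z\ne0$ the pair $(w,v)$ is the product
$$\big(z^{-3}(-X+Y+zY^2),Y\big)\,s\,\big(\tfrac14X+\tfrac34Y-\tfrac z2Y^2,Y\big)\,s\,\big(z^3X+Y+2zY^2,Y\big),$$
of polydegree $(2,2,2)$ and Jacobian $-\frac14$. At $X=0$ we get $v=Y+zY^2-2z^2Y^3-2z^3Y^4$, so $zv^2=zY^2+2z^2Y^3-3z^3Y^4+(\text{terms divisible by }z^4)$. Adding, $-u+v+zv^2=-5z^3Y^4+(\text{terms divisible by }z^4)$. The lower powers of $z$ cancel, and $w(0,Y)\to-5Y^4$. The terms with $X$ enter through $u=(Y+2zY^2)+z^3X$ only. The derivative of $-u+v+zv^2$ with respect to $u$ at $z=0$, $Y$ being held fixed, is $-1+\frac34=-\frac14$, so these terms contribute $-\frac14X$ in the limit. The limit is $(-\frac14X-5Y^4,\,Y)$, of polydegree $(4)$, with $4=b+2$. Section 8 does this for every $b$.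

**Polydegree $(2,4,2)$ degenerates to $(7)$.** The second way uses a difference of squares. For $z\in\mathbb C^*$ put
$$u=zX+Y^2,\qquad v=Y-\tfrac z2u^3+z^2u^4,\qquad w=z^{-1}(u-v^2).$$
Applying the factors from right to left we find
$$(w,v)=(z^{-1}X-z^{-1}Y^2,Y)\,s\,(X-\tfrac z2Y^3+z^2Y^4,Y)\,s\,(zX+Y^2,Y)\in\mathcal G_{(2,4,2)},$$
with Jacobian $z^{-1}\cdot(-1)\cdot1\cdot(-1)\cdot z=1$. With $\delta=-\frac z2u^3+z^2u^4$ we have $u-v^2=zX-2Y\delta-\delta^2$, hence
$$w=X+Yu^3-2zYu^4-z\big(-\tfrac12u^3+zu^4\big)^2,$$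
which is polynomial in $z$. At $z=0$ we have $u=Y^2$ and $(w,v)=(X+Y^7,Y)$. By Lemma 4, $(X+Y^7,Y)\in\overline{\mathcal G_{(2,4,2)}}$. This is the first half of the Main Theorem. The analogous family with $v=Y-\frac z2u^2$ shows $(X+Y^5,Y)\in\overline{\mathcal G_{(2,2,2)}}$: there $w=X+Yu^2-\frac z4u^4$.

**Trying to reach $Y^7+Y^4$.** To prove the implication for $d=(7)$, $e=(2,4,2)$ one would try to enrich the last family. Take
$$u=zX+Y^2,\qquad v=Y+\delta(u),\qquad w=z^{-1}(u-v^2)+r\,v^2,\qquad\delta\in\mathbb C[z][T],\ r\in\mathbb C[z].$$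
At $X=0$ we have $u=Y^2$. The part of $w(0,Y)$ of odd degree is $-2(z^{-1}-r)\,Y\delta(Y^2)$, and the part of even degree is $z^{-1}Y^2-(z^{-1}-r)\big(Y^2+\delta(Y^2)^2\big)$. Even powers $Y^4,Y^6,\dots$ come only from $\delta^2$, multiplied by $z^{-1}-r$. To make them survive we want $\delta$ of size $z^{1/2}$; but then the odd part, of size $z^{-1}\delta$, has a pole. Boundedness of the odd part forces $z\mid\delta$, and then $(z^{-1}-r)\delta^2$ is divisible by $z$ and disappears. A translation of $Y$ moves the terms around but does not help: we have already computed that $Y^7+Y^4$ fails $(\ast)$.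

This suggests that the failure is genuine, but it treats only one shape of family. A proof of non-membership must deal with all degenerations, including ones such as the $(2,2,2)\to(4)$ family above, where the cancellation mechanism is different. The plan is to replace an arbitrary degeneration by one point with coefficients in $\mathbb C((t))$, to normalize it, and to sort all possibilities by what the innermost coordinate $u$ becomes at $t=0$. Three cases arise. In one of them the parity argument just given works in full generality; in the other two, $n\le b+2$.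

## 5. From a point of the closure to a word over $\mathbb C((t))$

Let $O=\mathbb C[[t]]$, $K=\mathbb C((t))$, let $\mathrm{val}$ be the valuation, and let a bar denote reduction mod $t$ (on elements of $O$, and coefficientwise on polynomials and power series over $O$). Call a polynomial integral if its coefficients lie in $O$. We write $\mathcal A(K),\mathcal B(K),\mathcal T(K)$ for the groups defined as before over $K$.

The first lemma turns membership in the closure into an object over $K$.

**Lemma 6 (valuative lemma).** Let $\sigma\in\overline{\mathcal G_{(2,b,2)}}$. Then there is $\sigma_t=\alpha_0\beta_1\alpha_1\beta_2\alpha_2\beta_3\alpha_3$ with $\alpha_i\in\mathcal A(K)$, $\alpha_1,\alpha_2\notin\mathcal B(K)$ and $\beta_1,\beta_2,\beta_3\in\mathcal B(K)$ of degrees exactly $2,b,2$, such that $\sigma_t$ has coefficients in $O$ and $\sigma_t|_{t=0}=\sigma$.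

*Proof.* Let $\mathcal B_k\subset\mathcal B$ be the set of elements of degree exactly $k$ and
$$M=\mathcal A\times\mathcal B_2\times(\mathcal A\setminus\mathcal B)\times\mathcal B_b\times(\mathcal A\setminus\mathcal B)\times\mathcal B_2\times\mathcal A .$$
This is the open subset of an affine space given by the non-vanishing of some coordinates and determinants, so it is an irreducible variety. Let $D=4b$, let $\pi:M\to E_{\le D}$ be composition, with image $\mathcal G_{(2,b,2)}$, and let $N=\overline{\pi(M)}$ in $E_{\le D}$, so $\sigma\in N$ by Lemma 5. By Chevalley's theorem $\pi(M)$ contains a dense open subset $U$ of $N$.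

Any two points of an irreducible variety lie on an irreducible curve (Mumford, *Abelian Varieties*, §6, Lemma). Applying this to $\sigma$ and a point of $U$ other than $\sigma$, we get an irreducible closed curve $C\subset N$ through $\sigma$ meeting $U$. The map $\pi^{-1}(C\cap U)\to C\cap U$ is surjective, $C\cap U$ is infinite, and $\pi^{-1}(C\cap U)$ has finitely many irreducible components, so one of them has infinite image and dominates $C$. Joining two points of this component with distinct images by an irreducible curve $\Gamma$ in it, we get a curve $\Gamma\subset M$ with $\pi|_\Gamma$ non-constant, so $\Gamma$ dominates $C$.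

Let $\tilde\Gamma$ be the smooth projective model of $\Gamma$ and $\bar C$ a projective closure of $C$. The map $\Gamma\to C$ extends to a map $\tilde\Gamma\to\bar C$, which is surjective; choose $p\in\tilde\Gamma$ over $\sigma$. The completed local ring at $p$ is isomorphic to $\mathbb C[[t]]=O$, so $\mathbb C(\Gamma)\subset K$. The coordinate functions of $M$, restricted to $\Gamma$, are elements of $\mathbb C(\Gamma)\subset K$, and the functions required not to vanish on $M$ are non-zero in $\mathbb C(\Gamma)$. So the generic point of $\Gamma$ is a $K$-point of $M$, that is, a word $\alpha_0\beta_1\cdots\beta_3\alpha_3$ as required. The coefficients of its product are the pull-backs of the coordinate functions of $E_{\le D}$ restricted to $C$. Since $p$ maps to the point $\sigma$ of $C$, these functions are regular at $p$, so they lie in $O$, and their values at $p$ are the coefficients of $\sigma$. $\square$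

The next lemma strips off everything affine that can be stripped without leaving $O$.

**Lemma 7 (normal form).** Let $\sigma=(X+S(Y),Y)\in\overline{\mathcal G_{(2,b,2)}}$ with $\deg S=n\ge b+3$, and let $\sigma_t$ be as in Lemma 6. There are $\omega_0,\omega_3\in GL_2(O)$ such that $\sigma'=\omega_0^{-1}\sigma_t\omega_3^{-1}$ has coefficients in $O$, $\overline{\sigma'}=\bar\omega_0^{-1}\sigma\bar\omega_3^{-1}$ has polydegree $(n)$, and $\sigma'=(w,v)$ with
$$u=\mu X+P_1(Y),\qquad v=\nu Y+P_2(u),\qquad w=\kappa u+P_3(v),\tag{1}$$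
where $\kappa,\mu,\nu\in K^*$, $P_i\in K[T]$, $\deg P_1=\deg P_3=2$, $\deg P_2=b$. Moreover we may choose $u$ so that $P_1(0)=0$, $u\in O[X,Y]$ and $\bar u$ is non-constant.

*Proof.* **Step 1: matrix decompositions.** This step moves all denominators of the affine factors into $\mathcal T(K)$. Given a matrix in $GL_2(K)$, exchange its rows if necessary so that the upper left entry $a$ and the lower left entry $c$ satisfy $\mathrm{val}\,a\le\mathrm{val}\,c$; then subtract $c/a\in O$ times the first row from the second. So left multiplication by $GL_2(O)$ makes it upper triangular, and $GL_2(K)=GL_2(O)\cdot\{\text{upper triangular}\}$. Taking inverses, $GL_2(K)=\{\text{upper triangular}\}\cdot GL_2(O)$. For instance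
$$\begin{pmatrix}0&1\\1&-t\end{pmatrix}\begin{pmatrix}1&0\\t^{-1}&1\end{pmatrix}=\begin{pmatrix}t^{-1}&1\\0&-t\end{pmatrix}.$$
Translations lie in $\mathcal T(K)$ and can be placed on either side of a linear map, so $\mathcal A(K)=GL_2(O)\,\mathcal T(K)=\mathcal T(K)\,GL_2(O)$. If $c\ne0$, then
$$\begin{pmatrix}a&b'\\c&d'\end{pmatrix}=\begin{pmatrix}1&a/c\\0&1\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}\begin{pmatrix}c&d'\\0&b'-ad'/c\end{pmatrix},\tag{2}$$
so every element of $\mathcal A(K)\setminus\mathcal B(K)$ lies in $\mathcal T(K)\,s\,\mathcal T(K)$.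

**Step 2: reduction to $\beta_1s\beta_2s\beta_3$.** This step makes the word as short as possible. Write $\alpha_0\in GL_2(O)\mathcal T(K)$, $\alpha_3\in\mathcal T(K)GL_2(O)$ and $\alpha_1,\alpha_2\in\mathcal T(K)s\mathcal T(K)$, and absorb all elements of $\mathcal T(K)$ into the $\beta_i$; this does not change their degrees, which are $\ge2$. So $\sigma_t=\omega_0\,\beta_1s\beta_2s\beta_3\,\omega_3$ with $\omega_0,\omega_3\in GL_2(O)$ and new $\beta_i\in\mathcal B(K)$ of degrees $2,b,2$. Put $\sigma'=\omega_0^{-1}\sigma_t\omega_3^{-1}=\beta_1s\beta_2s\beta_3$. It has coefficients in $O$, and $\overline{\sigma'}=\bar\omega_0^{-1}\sigma\bar\omega_3^{-1}$ has polydegree $(n)$ because $\bar\omega_0,\bar\omega_3$ are linear automorphisms over $\mathbb C$.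

**Step 3: coordinates.** This step writes the word out. Let $\beta_i=(a_iX+Q_i(Y),\,b_iY+c_i)$. Put $u_0=a_3X+Q_3(Y)$ and $v_0=a_2(b_3Y+c_3)+Q_2(u_0)$. Applying $\beta_3,s,\beta_2,s,\beta_1$ in turn, we pass through $(u_0,\,b_3Y+c_3)$, $(b_3Y+c_3,\,u_0)$, $(v_0,\,b_2u_0+c_2)$, $(b_2u_0+c_2,\,v_0)$ and arrive at
$$\sigma'=\big(a_1(b_2u_0+c_2)+Q_1(v_0),\ b_1v_0+c_1\big).$$
With $u=u_0$, $v=b_1v_0+c_1$ and $w$ the first component this is (1), with $\mu=a_3$, $\nu=b_1a_2b_3$, $\kappa=a_1b_2$, and $P_1,P_2,P_3$ of degrees $2,b,2$.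

**Step 4: normalizing $u$.** The coordinate $u$ is internal, so we may rescale it. Replace $u$ by $\lambda(u-P_1(0))$ with $\lambda\in K^*$. Then (1) keeps its shape, with new $\mu,P_1,P_2,\kappa,P_3$ of the same degrees and with the same $v,w$, and now $P_1(0)=0$. Take $\lambda$ to be the power of $t$ for which the new $u$ has coefficients in $O$, not all in $tO$. Then $\bar u\ne0$, and $\bar u(0,0)=0$ since $P_1(0)=0$, so $\bar u$ is non-constant. $\square$

From now on $\sigma,\sigma_t,\sigma'$, and $u,v,w$ etc. are as in Lemma 7. The Jacobian of $(u,v)$ is $\mu\nu$, so that of $\sigma'=(w,v)$ is $\kappa\mu\nu$. It lies in $O$ and reduces to the Jacobian of the automorphism $\overline{\sigma'}$, a non-zero constant. Hence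
$$\mathrm{val}\,\kappa+\mathrm{val}\,\mu+\mathrm{val}\,\nu=0.\tag{3}$$

Since we work with $\overline{\sigma'}$ and not $\sigma$, we need to carry $(\ast)$ back.

**Lemma 8 (transfer).** If $\overline{\sigma'}=(aX+R(Y),cY+c')$ with $\deg R\ge2$, then $R(Y)=\alpha S(\beta Y+\gamma)+\delta Y+\epsilon$ with $\alpha,\beta\ne0$. In particular $\deg R=\deg S=n$, and $R$ satisfies $(\ast)$ if and only if $S$ does.

*Proof.* We have $\sigma\bar\omega_3^{-1}=\bar\omega_0\overline{\sigma'}$. Let $\bar\omega_3^{-1}=(\ell_1,\ell_2)$ and $\bar\omega_0=(\alpha'X+\beta'Y,\gamma'X+\delta'Y)$. The left side is $(\ell_1+S(\ell_2),\ell_2)$. Its second component has degree $1$, and the second component of the right side is $\gamma'(aX+R(Y))+\delta'(cY+c')$; as $\deg R\ge2$, we get $\gamma'=0$. Hence $\ell_2=\delta'(cY+c')$ with $\delta'\ne0$, and $\alpha'\ne0$. The first components give $\ell_1+S(\ell_2)=\alpha'(aX+R(Y))+\beta'(cY+c')$, so $R=\alpha'^{-1}S(\ell_2)+L$ with $L$ of degree $\le1$. Both $R$ and $S(\ell_2)$ lie in $\mathbb C[Y]$, so $L$ involves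 only $Y$. The statement on $(\ast)$ was proved at the end of Section 1. $\square$

## 6. Integrality, short words and two quadratic equations

**Lemma 9 (integrality).** If $y\in O[X,Y]$, $\bar y$ is non-constant, $H\in K[T]$ and $H(y)\in O[X,Y]$, then $H\in O[T]$.

*Proof.* Otherwise $t^iH\in O[T]$ has non-zero reduction for some $i>0$. As $\bar y$ is non-constant, it is transcendental over $\mathbb C$, so $\overline{t^iH}(\bar y)\neq0$. But $t^iH(y)\equiv0$ mod $t$. $\square$

The hypothesis on $\bar y$ is needed: for $y=tX$ and $H=t^{-1}T$ we have $H(y)=X$.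

**Lemma 10 (coordinates).** If $(f,g)$ is an automorphism of $\mathbb A^2_{\mathbb C}$ and $g\in\mathbb C[Y]$, then $\deg g=1$ and $f=aX+R(Y)$ with $a\ne0$. The same holds with $X$ and $Y$ exchanged.

*Proof.* The Jacobian $f_Xg'$ is a non-zero constant, so $f_X$ and $g'$ are non-zero constants. $\square$

**Lemma 11 (short words).** Let $\gamma_i\in\mathcal B(\mathbb C)$ and $D_i=\deg\gamma_i$, so that $D_i=1$ iff $\gamma_i\in\mathcal T$. If $\gamma_1s\gamma_2s\gamma_3$ has polydegree $(n)$, then $n\le\max D_i$. If $\gamma_1s\gamma_3$ has polydegree $(n)$, then $n\le\max(D_1,D_3)$.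

*Proof.* First an observation: if $\alpha\in\mathcal A\setminus\mathcal T$, the polydegree of $\gamma_1\alpha\gamma_3$ is the subsequence of entries $\ge2$ of $(D_1,D_3)$. Indeed factors of degree $1$ merge into the affine part, and if $D_1,D_3\ge2$ the word is reduced. With $\alpha=s$ this gives the second claim. For the first claim there are four possibilities.

- If all $D_i\ge2$, the word is reduced of length $3$, which is excluded.
- If $D_2=1$ and $s\gamma_2s\in\mathcal T$, the product lies in $\mathcal B$ and has degree $\le\max(D_1,D_3)$.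
- If $D_2=1$ and $s\gamma_2s\in\mathcal A\setminus\mathcal T$, use the observation.
- If $D_2\ge2$ and $D_1=1$ or $D_3=1$, then those of $\gamma_1s$ and $s\gamma_3$ for which $D_i=1$ are affine, and what remains is reduced. So the polydegree is the subsequence of entries $\ge2$ of $(D_1,D_2,D_3)$. $\square$

The last two lemmas are about power series. In the $(2,2,2)\to(4)$ example, two quadratic polynomials, $Y+2zY^2$ and $v+zv^2$, were played against each other. Their inverse series are explicit.

**Lemma 12 (inversion).** Let $\mathrm{Cat}_i=\frac{(2i)!}{i!(i+1)!}\ne0$. For $p\in O^*$ and $q\in O$, the unique series $\psi\in TO[[T]]$ with $p\psi+q\psi^2=T$ is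
$$\psi=\sum_{j\ge1}\psi_jT^j,\qquad\psi_j=(-1)^{j-1}\mathrm{Cat}_{j-1}\,q^{j-1}p^{1-2j}.$$
If $q\in tO$, then $\psi_{j+1}\in t\psi_jO$ for all $j\ge1$. The formula also holds over $\mathbb C[z]$ in place of $O$, with $p=1$.

*Proof.* Let $c(x)=\sum\mathrm{Cat}_ix^i$, which satisfies $c=1+xc^2$. Put $x=-qT/p^2$ and $\psi=\frac Tp\,c(x)$; its coefficients are as stated. Then $p\psi+q\psi^2=Tc+\frac{qT^2}{p^2}c^2=T(c-xc^2)=T$. If $\psi,\psi'$ are two solutions, then $(\psi-\psi')\big(p+q(\psi+\psi')\big)=0$, and the second factor is a unit. Finally $\psi_{j+1}=-\frac{\mathrm{Cat}_j}{\mathrm{Cat}_{j-1}}\,q\,p^{-2}\,\psi_j$. $\square$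

**Lemma 13 (comparison).** Let $\alpha,\kappa'\in O^*$, $\beta\in tO$, $k\ge1$, and $B\in TO[[T]]$ with
$$\kappa'T+\alpha B+\beta B^2=t^kW,\qquad W\in O[[T]].$$
Let $C\in TO[[T]]$ be the series with $\alpha C+\beta C^2=-\kappa'T$. Then $t^{-k}(B-C)\in O[[T]]$, with reduction $\bar\alpha^{-1}\bar W$. Moreover
$$C_j=(-1)^{j-1}\mathrm{Cat}_{j-1}A_2\eta^{j-1},\qquad A_2=-\kappa'/\alpha,\quad\eta=-\kappa'\beta/\alpha^2\in tO,\tag{4}$$
so $C_{j+1}\in tC_jO$ for all $j\ge1$.

*Proof.* Subtracting the two equations, $(B-C)\big(\alpha+\beta(B+C)\big)=t^kW$. The second factor has constant term $\alpha$, so it is a unit of $O[[T]]$, and it is congruent to $\bar\alpha$ mod $t$ because $\beta\in tO$. This gives the first claim. Formula (4) is Lemma 12 with $p=\alpha$, $q=\beta$ and $-\kappa'T$ in place of $T$: the coefficient is $(-1)^{j-1}\mathrm{Cat}_{j-1}\beta^{j-1}\alpha^{1-2j}(-\kappa')^j$. $\square$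

## 7. Proof of Theorem 1: three reductions of the innermost coordinate

Let $\sigma=(X+S(Y),Y)\in\overline{\mathcal G_{(2,b,2)}}$ with $\deg S=n\ge b+3$, in the normal form (1). Since $u=\mu X+P_1(Y)\in O[X,Y]$, we have $\mu\in O$ and $P_1\in O[Y]$. If $\mu\in tO$, then $\bar u=\bar P_1(Y)\neq0$ with $\bar P_1(0)=0$, so $\deg\bar P_1\in\{1,2\}$. So exactly one of the following holds: (A) $\mu\in O^*$; (B) $\mu\in tO$ and $\deg\bar P_1=2$; (C) $\mu\in tO$ and $\deg\bar P_1=1$. We show that $n\le b+2$ in Cases A and C, which contradicts $n\ge b+3$, and that Case B gives the conclusion of Theorem 1. The family for $(X+Y^7,Y)$ in Section 4 is of type B, the family for $(2,2,2)\to(4)$ of type C (put $z=t$).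

### Case A: $\mu\in O^*$

The purpose here is to cancel the innermost factor, which is harmless. The map $\tau=(u,Y)$ is invertible over $O$, so $\rho=\sigma'\tau^{-1}=(w',v')$ has coefficients in $O$, where
$$v'=\nu Y+P_2(X),\qquad w'=\kappa X+P_3(v').$$
Hence $\nu\in O$, $P_2\in O[X]$, and $\mathrm{val}\,\kappa=-\mathrm{val}\,\nu$ by (3).

**Case A1: $\nu\in O^*$.** Here we show that all factors converge. We have $\kappa\in O^*$, so $P_3(v')=w'-\kappa X$ is integral. Since $\bar v'$ is non-constant, $P_3\in O[T]$ by Lemma 9. Thus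
$$\overline{\sigma'}=(\bar\kappa X+\bar P_3(Y),Y)\,s\,(\bar\nu X+\bar P_2(Y),Y)\,s\,(\bar\mu X+\bar P_1(Y),Y),$$
and Lemma 11 gives $n\le\max(2,b,2)=b$.

**Case A2: $\mathrm{val}\,\nu=r>0$.** Here the outer factor has a pole, and we bound the degree of what survives by Lemma 13. The polynomial $\bar v'=\bar P_2(X)$ is a component of the automorphism $\bar\rho=\overline{\sigma'}\,\bar\tau^{-1}$, so by Lemma 10
$$\bar v'=cX+c'\ (c\ne0),\qquad\bar w'=aY+h(X).$$
Put $\kappa'=t^r\kappa\in O^*$ and $p_3=t^rP_3$. As $p_3(v')=t^rw'-\kappa'X$ is integral, $p_3\in O[T]$ by Lemma 9. Reducing $t^rw'=\kappa'X+p_3(v')$ gives $\bar\kappa'X+\bar p_3(cX+c')=0$, so $\deg\bar p_3=1$. Write $p_3(T+P_2(0))=c_0+\alpha T+\beta T^2$ with $\alpha\in O^*$ and $\beta\in tO$, and $B=P_2-P_2(0)$. Setting $Y=0$,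
$$t^rw'(X,0)=\kappa'X+c_0+\alpha B+\beta B^2 .$$
At $X=0$ this gives $c_0=t^rw'(0,0)$. So Lemma 13 applies, with variable $X$, $k=r$ and $W=w'(X,0)-w'(0,0)$, whose reduction is $h-h(0)$. It yields $t^{-r}(B-C)\in O[[X]]$ with reduction $\bar\alpha^{-1}(h-h(0))$.

For $j\ge b+1$ we have $B_j=0$, because $\deg P_2=b$, so $(B-C)_j=-C_j\in t^rO$. Since $C_{j+1}\in tC_jO$, we get $C_j\in t^{r+1}O$ for $j\ge b+2$. Hence $\deg h\le b+1$. Now
$$\overline{\sigma'}=\bar\rho\bar\tau=(aX+h(Y),cY+c')\,s\,(\bar\mu X+\bar P_1(Y),Y),$$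
and Lemma 11 gives $n\le b+1$.

### Case B: $\mu\in tO$ and $\deg\bar P_1=2$

This is the case of the difference of squares. Here $\bar u=\bar P_1(Y)$ has degree $2$.

**Step B1: $v$ behaves well.** This step shows that $\nu$ is a unit and $\bar P_2$ is constant. Suppose $\mathrm{val}\,\nu=-r<0$. Then $p:=t^rP_2$ satisfies $p(u)=t^rv-t^r\nu Y\in O[X,Y]$, so $p\in O[T]$ by Lemma 9, and reducing $t^rv$ gives $\overline{t^r\nu}\,Y+\bar p(\bar P_1(Y))=0$. This is impossible, since $\bar p(\bar P_1)$ is zero or has even degree. So $\nu\in O$. Then $P_2(u)=v-\nu Y$ is integral and $P_2\in O[T]$ by Lemma 9. Now $\bar v=\bar\nu Y+\bar P_2(\bar P_1(Y))$ lies in $\mathbb C[Y]$, so it has degree $1$ by Lemma 10. If $\bar P_2$ were non-constant, $\bar P_2(\bar P_1)$ would have even degree $\ge2$ and so would $\bar v$. Hence $\bar P_2$ is constant and $\nu\in O^*$. By Lemma 10 also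
$$\overline{\sigma'}=(aX+R(Y),cY+c'),\qquad R=\bar w(0,Y),$$
and $\deg R=n$ because $\overline{\sigma'}$ has polydegree $(n)$ with $n\geq 2$.

**Step B2: the shape of the outer factor.** This step shows that the outer factor is quadratic with a pole of known order. By (3), $\mathrm{val}\,\kappa=-k$ with $k=\mathrm{val}\,\mu\ge1$. Put $\kappa'=t^k\kappa\in O^*$ and $p_3=t^kP_3$. As $p_3(v)=t^kw-\kappa'u$ is integral and $\bar v$ is non-constant, $p_3\in O[T]$ by Lemma 9. Reducing $t^kw$ gives $\bar\kappa'\bar P_1(Y)+\bar p_3(\bar v)=0$. As $\deg\bar P_1=2$ and $\deg\bar v=1$, we get $\deg\bar p_3=2$, so the leading coefficient $a_2$ of $p_3$ is a unit.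

**Step B3: centring.** This step chooses the shift $h$ that makes parity visible. Since the leading coefficient of $P_1$ is a unit, complete the square: $P_1=\lambda Z^2+e$ with $Z=Y+h$, $\lambda\in O^*$, $h,e\in O$. Write $P_2(\lambda T+e)=\varepsilon+t^sq(T)$ with $\varepsilon\in O$, $q\in O[T]$, $q(0)=0$, $\bar q\ne0$, $\deg q=b$; here $s\ge1$ because $\bar P_2$ is constant. Write $p_3(T+\varepsilon-\nu h)=a_2T^2+b_1T+c_1$ with coefficients in $O$. Substituting $X=0$, $Y=Z-h$,
$$v(0,Z-h)=\nu Z-\nu h+\varepsilon+t^sq(Z^2),$$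
$$t^kw(0,Z-h)=\kappa'(\lambda Z^2+e)+a_2\big(\nu Z+t^sq(Z^2)\big)^2+b_1\big(\nu Z+t^sq(Z^2)\big)+c_1.\tag{5}$$
Since $w$ is integral, all coefficients in (5) lie in $t^kO$.

**Step B4: reading off coefficients.** This step is the argument of Section 4 in general form.

- Coefficient of $Z$ in (5). It is $b_1\nu$, since $q(0)=0$ and so $Zq(Z^2)$ starts in degree $3$. Hence $b_1\in t^kO$.
- Odd degrees $\ge3$. The only terms are those of $2a_2\nu t^sZq(Z^2)$. As $\bar q\ne0$ and $a_2,\nu\in O^*$, we get $s\ge k$.
- Even degrees $\ge4$. The terms come from $a_2t^{2s}q(Z^2)^2+b_1t^sq(Z^2)$. As $2s\ge2k\ge k+1$, and $b_1t^s\in t^{k+s}O\subset t^{k+1}O$, this lies in $t^{k+1}O[Z]$. So these terms vanish after dividing by $t^k$ and reducing.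

Dividing (5) by $t^k$ and reducing gives $R(Z-\bar h)$. So $R(Z-\bar h)$ has no terms in even degrees $\ge4$, and its odd part has degree $\le2b+1$. Since $\deg R=n\ge b+3\ge5$, it follows that $n$ is odd, that $n\le2b+1$, and that $R$ satisfies $(\ast)$. By Lemma 8, $S$ satisfies $(\ast)$.

### Case C: $\mu\in tO$ and $\deg\bar P_1=1$

Now $P_1=pY+qY^2$ with $p\in O^*$ and $q\in tO\setminus\{0\}$. Let $\psi$ be as in Lemma 12, so that $P_1(\psi(T))=T$ and $\bar\psi=T/\bar p$. Restricting to $X=0$ and using $T=u(0,Y)$ as parameter separates the polynomial part of $v$ from the rest: put $m=\mathrm{val}\,\mu\ge1$ and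
$$V(T)=v(0,\psi(T))=\nu\psi(T)+P_2(T)\in O[[T]].$$
The coefficients of $V$ in degrees $>b$ are those of $\nu\psi$, which Lemma 12 gives.

**Step C0: dependence of $\bar v$ on $X$.** This step decides which of the two subcases below we are in. If $\nu\in O$, then $P_2(u)=v-\nu Y$ is integral, $P_2\in O[T]$ by Lemma 9, and $\bar v=\bar\nu Y+\bar P_2(\bar P_1(Y))\in\mathbb C[Y]$. Now let $\mathrm{val}\,\nu=-r<0$. Then $p_2:=t^rP_2\in O[T]$ by Lemma 9, and reducing $t^rv$ gives $\overline{t^r\nu}\,Y+\bar p_2(\bar pY)=0$, so $\deg\bar p_2=1$. The coefficient of $X$ in $v$ is $t^{-r}\mu\,p_2'(P_1(Y))$. It is integral, and $p_2'(P_1(Y))$ reduces to a non-zero constant, so $m\ge r$. For $i\ge2$ the coefficient of $X^i$ in $v$ is $t^{-r}\mu^ip_2^{(i)}(P_1(Y))/i!$, which lies in $t^{im-r}O[Y]\subset tO[Y]$ since $im-r\ge2m-r\ge m\ge1$. Hence $\bar v=cX+\bar v(0,Y)$ with $c\in\mathbb C$, and $c\ne0$ iff $m=r$.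

**Case C1: $\mathrm{val}\,\nu=-r<0$ and $m=r$.** Here the reduction is a two-factor word, and we bound its inner degree. By (3), $\kappa\in O^*$, and $\bar v=cX+G(Y)$ with $c\ne0$ and $G=\bar v(0,Y)$. As $P_3(v)=w-\kappa u$ is integral, $P_3\in O[T]$ by Lemma 9. Since $\bar u=\bar pY$,
$$\overline{\sigma'}=(\bar\kappa\bar pX+\bar P_3(Y),Y)\,s\,(cX+G(Y),Y).$$
For $j\ge b+1$ we have $V_j=\nu\psi_j\in O$. By Lemma 12, $V_{j+1}\in tV_jO$ for such $j$, so $V_j\in tO$ for $j\ge b+2$. As $G(T/\bar p)=\bar V$, we get $\deg G\le b+1$, and Lemma 11 gives $n\le\max(2,b+1)=b+1$.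

**Case C2: otherwise.** Here we compare two inverse series of the type in Lemma 12. By Step C0, $\bar v\in\mathbb C[Y]$, so by Lemma 10
$$\bar v=cY+c'\ (c\ne0),\qquad\bar w=aX+R(Y),\qquad R=\bar w(0,Y),\qquad n=\deg R.$$
Put $k=-\mathrm{val}\,\kappa=m+\mathrm{val}\,\nu$. Then $k\ge1$, because either $\nu\in O$, or $\mathrm{val}\,\nu=-r$ with $m>r$. Put $\kappa'=t^k\kappa\in O^*$ and $p_3=t^kP_3$. As $p_3(v)=t^kw-\kappa'u$ is integral, $p_3\in O[T]$ by Lemma 9. Reducing $t^kw$ gives $\bar\kappa'\bar pY+\bar p_3(cY+c')=0$, so $\deg\bar p_3=1$. Write $p_3(T+V(0))=c_0+\alpha T+\beta T^2$ with $\alpha\in O^*$, $\beta\in tO$, and put $B=V-V(0)$. Since $u(0,\psi(T))=T$,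
$$t^kw(0,\psi(T))=\kappa'T+c_0+\alpha B+\beta B^2,\qquad c_0=t^kw(0,0).$$
Lemma 13 applies with $W=w(0,\psi(T))-w(0,0)$, whose reduction is $R(T/\bar p)-R(0)$. So $t^{-k}(B-C)\in O[[T]]$ with reduction $\bar\alpha^{-1}\big(R(T/\bar p)-R(0)\big)$.

For $j\ge b+1$ we have $B_j=\nu\psi_j$, and Lemma 12 and (4) give
$$(B-C)_j=\nu\psi_j-C_j=(-1)^{j-1}\mathrm{Cat}_{j-1}E_j,\qquad E_j=A_1\xi^{j-1}-A_2\eta^{j-1},$$
with $\xi=q/p^2$ and $\eta=-\kappa'\beta/\alpha^2$ both in $tO$, $A_1=\nu/p$, $A_2=-\kappa'/\alpha$. So $E_j\in t^kO$ for $j\ge b+1$. A combination of two geometric progressions satisfies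
$$E_{j+2}=(\xi+\eta)E_{j+1}-\xi\eta E_j .$$
As $\xi+\eta\in tO$ and $\xi\eta\in t^2O$, we get $E_j\in t^{k+1}O$ for all $j\ge b+3$. Hence the coefficients of $R$ in degrees $\ge b+3$ vanish, and $n=\deg R\le b+2$.

Since $n\ge b+3$, only Case B is possible. Theorem 1 is proved. $\blacksquare$

**Proof of the Main Theorem.** Section 4 gives $(X+Y^7,Y)\in\mathcal G_{(7)}\cap\overline{\mathcal G_{(2,4,2)}}$. By Section 1 the polynomial $Y^7+Y^4$ does not satisfy $(\ast)$, and $7=b+3$ for $b=4$, so Theorem 1 gives $(X+Y^7+Y^4,Y)\notin\overline{\mathcal G_{(2,4,2)}}$. $\blacksquare$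

## 8. Proof of Theorem 2: two families and a dimension count

Every element of $\mathcal G_{(n)}$ is $\alpha(X+S(Y),Y)\alpha'$ with $\alpha,\alpha'\in\mathcal A$ and $\deg S=n$, and $\overline{\mathcal G_{(2,b,2)}}$ is stable under $\mathcal A$ on both sides. So we only have to decide which $(X+S,Y)$ lie in the closure. Part 3 and the inclusion $\subset$ of part 2 are Theorem 1.

**Step 1: the inclusion $\supset$ in part 2.** This step realizes every $S$ satisfying $(\ast)$ by a difference of squares. Conjugating by a translation of $Y$ replaces $S$ by $S(Y+h)$, and the constant term can be removed by a translation of $X$. So we may assume that $S$ has only odd-degree terms and a $Y^2$-term: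
$$S=-2Yg(Y^2)+r_2Y^2,\qquad\deg g=(n-1)/2\le b .$$
For $z\ne0$ put $g_z=g+zT^b$ (or $g_z=g$ if $\deg g=b$) and
$$u=zX+Y^2,\qquad v=Y+zg_z(u),\qquad w=z^{-1}(u-v^2)+r_2v^2.$$
Then
$$(w,v)=(z^{-1}X+(r_2-z^{-1})Y^2,Y)\,s\,(X+zg_z(Y),Y)\,s\,(zX+Y^2,Y)$$
has polydegree $(2,b,2)$ for all but finitely many $z$, and Jacobian $1$. Expanding the square, $w=X-2Yg_z(u)-zg_z(u)^2+r_2v^2$ is polynomial in $z$. At $z=0$ the pair is $(X-2Yg(Y^2)+r_2Y^2,\,Y)=(X+S,Y)$, which lies in the closure by Lemma 4. The set in part 2 is non-empty, since $Y^n$ satisfies $(\ast)$ for $n$ odd.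

**Step 2: the dimension in part 2.** This step reduces the codimension in $\mathcal G_{(n)}$ to a codimension in a space of polynomials. Let $\mathcal B_n\subset\mathcal B$ be the set of elements of degree $n$, and consider the surjection $\mathcal A\times\mathcal B_n\times\mathcal A\to\mathcal G_{(n)}$, $(\alpha,\beta,\alpha')\mapsto\alpha\beta\alpha'$. If $\alpha\beta\alpha'=\alpha_1\beta_1\alpha_1'$, then $\beta^{-1}(\alpha^{-1}\alpha_1)\beta_1=\alpha'\alpha_1'^{-1}$ is affine. If $\alpha^{-1}\alpha_1\notin\mathcal T$, the left side would be reduced of polydegree $(n,n)$; so $\alpha^{-1}\alpha_1\in\mathcal T$. Then the left side lies in $\mathcal B$, and $\alpha'\alpha_1'^{-1}\in\mathcal A\cap\mathcal B=\mathcal T$. So the fibres are the orbits of $\mathcal T\times\mathcal T$ acting freely by $(\alpha,\beta,\alpha')\mapsto(\alpha\tau^{-1},\tau\beta\tau',\tau'^{-1}\alpha')$, and all fibres have dimension $2\dim\mathcal T=10$. (As a check, $6+(n+4)+6-10=n+6$.)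

The set of $(aX+S(Y),b'Y+c)\in\mathcal B_n$ with $S$ satisfying $(\ast)$ is stable under $\mathcal T$ on both sides, because such multiplications change $S$ into some $\alpha S(\beta Y+\gamma)+\delta Y+\epsilon$ with $\alpha,\beta\ne0$. So the preimage in $\mathcal A\times\mathcal B_n\times\mathcal A$ of the set in part 2 is given by $(\ast)$ on the middle factor, and the codimension sought is the codimension of $(\ast)$ among polynomials of degree $n$, which form a space of dimension $n+1$. As $n$ is odd and $n-1\ge4$, the coefficient of degree $n-1$ in $S(Y+h)$ must vanish; it equals $s_{n-1}+nhs_n$, so $h$ is determined by $S$. Hence the polynomials of degree $n$ satisfying $(\ast)$ form a family of dimension $1+\frac{n+1}2+2=\frac{n+7}2$: the shift $h$, the coefficients in odd degrees, and those in degrees $0$ and $2$. The codimension is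
$$(n+1)-\frac{n+7}2=\frac{n-5}2 .$$
As a test, for $n=2b+1$ the intersection has dimension $2b+7-(b-2)=b+9$, one less than $\dim\mathcal G_{(2,b,2)}=b+10$, as is compatible with its lying in the boundary.

**Step 3: reduction of part 1 to $n=b+2$.** By Furter's theorem for equal lengths, $\mathcal G_{(n)}\subset\overline{\mathcal G_{(b+2)}}$ for $n\le b+2$. So it suffices to show $\mathcal G_{(b+2)}\subset\overline{\mathcal G_{(2,b,2)}}$.

**Step 4: two progressions that cancel in degree $b+1$ only.** This step sets up the family. Case C2 shows what to aim for: two geometric progressions with $E_{b+1}=0$ but $E_{b+2}$ of the critical order. We take ratios $2z$ and $z$. Let $\nu=2^{-b}$, and let $S_0\in\mathbb C[T]$ with $\deg S_0\le b$, $S_0(0)=0$. Let $\psi,C\in T\,\mathbb C[z][[T]]$ satisfy $\psi+2z\psi^2=T$ and $C+zC^2=T$. By Lemma 12,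
$$\nu\psi_j-C_j=(-1)^{j-1}\mathrm{Cat}_{j-1}E_j,\qquad E_j=2^{-b}(2z)^{j-1}-z^{j-1}=(2^{j-1-b}-1)z^{j-1}.$$
So $E_{b+1}=0$, $E_{b+2}=z^{b+1}$, and $z^{b+2}\mid E_j$ for $j\ge b+3$. Let $P_2$ be the truncation of $C-\nu\psi$ in degrees $\le b$, plus $z^{b+1}S_0(T)$. Since $E_b=-\frac12z^{b-1}$, the coefficient of $T^b$ in $P_2$ is $(-1)^{b-1}\mathrm{Cat}_{b-1}\frac{z^{b-1}}2$ plus a multiple of $z^{b+1}$, so $\deg P_2=b$ for all but finitely many $z$. Put
$$u=z^{b+1}X+Y+2zY^2,\qquad v=\nu Y+P_2(u),\qquad w=z^{-(b+1)}(-u+v+zv^2).$$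
Then
$$(w,v)=\big(z^{-(b+1)}(-X+Y+zY^2),Y\big)\,s\,\big(\nu X+P_2(Y),Y\big)\,s\,\big(z^{b+1}X+Y+2zY^2,Y\big)$$
lies in $\mathcal G_{(2,b,2)}$ for all but finitely many $z\ne0$ and has Jacobian $-\nu$. For $b=2$, $S_0=0$ this is the example of Section 4.

**Step 5: the limit on $X=0$.** This step shows that $w(0,Y)$ has no pole and computes its limit. At $X=0$, $Y=\psi(T)$ we have $u=T$ and $v=V:=\nu\psi+P_2$. By the choice of $P_2$,
$$V-C=z^{b+1}S_0(T)+\sum_{j>b}(\nu\psi_j-C_j)T^j\equiv z^{b+1}\big(S_0(T)+\gamma T^{b+2}\big)\pmod{z^{b+2}},$$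
with $\gamma=(-1)^{b+1}\mathrm{Cat}_{b+1}\ne0$. Since $T=C+zC^2$, we have $-T+V+zV^2=(V-C)\big(1+z(V+C)\big)$. So $w(0,\psi(T))$ has coefficients in $\mathbb C[z]$, and at $z=0$ it equals $S_0(T)+\gamma T^{b+2}$. Now substitute back $T=Y+2zY^2$; then $\psi(T)=Y$. We see that $w(0,Y)$, which is a polynomial in $Y$ over $\mathbb C[z,z^{-1}]$, has coefficients in $\mathbb C[z]$. Since $T\equiv Y$ mod $z$,
$$w(0,Y)|_{z=0}=S_0(Y)+\gamma Y^{b+2}.$$

**Step 6: the dependence on $X$.** This step checks that the remaining terms also converge. Let $F(u,Y)=-u+(\nu Y+P_2(u))+z(\nu Y+P_2(u))^2$, with coefficients in $\mathbb C[z]$. Since $X$ enters only through $u=u_0+z^{b+1}X$ with $u_0=Y+2zY^2$,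
$$w-w(0,Y)=z^{-(b+1)}\big(F(u_0+z^{b+1}X,Y)-F(u_0,Y)\big)$$
is polynomial in $z$, and its value at $z=0$ is $\big(-1+P_2'(Y)|_{z=0}\big)X$. At $z=0$ we have $C=\psi=T$, so $P_2|_{z=0}=(1-\nu)T$, and this value is $-\nu X$. Finally $v|_{z=0}=\nu Y+(1-\nu)Y=Y$. By Lemma 4,
$$\big(-\nu X+S_0(Y)+\gamma Y^{b+2},\,Y\big)\in\overline{\mathcal G_{(2,b,2)}}\quad\text{for every such }S_0.\tag{6}$$

**Step 7: all of $\mathcal G_{(b+2)}$.** This step uses the affine group to reach every element. Let $(X+S,Y)$ have $\deg S=b+2$. By a translation of $Y$ and removal of the constant term we may assume that $S$ has no $Y^{b+1}$-term and no constant term. Let $\ell$ be its leading coefficient and $\lambda=\ell/\gamma$. Multiply (6) on the left by $(\lambda X,Y)$ and on the right by $(-(\lambda\nu)^{-1}X,Y)$; this gives $(X+\lambda S_0+\ell Y^{b+2},Y)$. With $S_0=\lambda^{-1}(S-\ell Y^{b+2})$, which has degree $\le b$ and $S_0(0)=0$, we obtain $(X+S,Y)$. So $\mathcal G_{(b+2)}\subset\overline{\mathcal G_{(2,b,2)}}$, and Theorem 2 is proved. $\blacksquare$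

## 9. Proof of Corollary 3: the range $n\le b+3$

Let $e=(2,b,2)$ and $d=(n)$ with $n\le b+3$, which is the numerical hypothesis of the implication.

For $n\le b+2$ there is containment by Theorem 2, part 1.

Let $n=b+3$. If $b$ is odd, then $n$ is even and the intersection is empty by part 3, so the hypothesis of the implication is not satisfied. If $b$ is even, then $n=b+3$ is odd, and $n\le2b+1$ because $b\ge2$. So by part 2 the intersection is non-empty, of codimension $(n-5)/2=(b-2)/2$ in $\mathcal G_{(n)}$. For $b=2$, $n=5$, condition $(\ast)$ only requires that the coefficient of degree $4$ of $S(Y+h)$ vanish for some $h$, which is always possible, so by part 2 the intersection is all of $\mathcal G_{(5)}$ and containment holds. For every even $b\ge4$ the codimension $(b-2)/2$ is positive, so containment fails. It tends to infinity with $b$. $\blacksquare$
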